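\title{A computable copy of $\omega$ whose cohesive powers have no computable presentation}

\begin{abstract}
A cohesive power of a computable structure is an effective analogue of an ultrapower: a cohesive set $C$ replaces the ultrafilter, and only partial computable functions are admitted. We construct one computable copy $\mathcal{L}$ of $\omega$ such that, for every cohesive set $C$, the cohesive power $\prod_C\mathcal{L}$ has no computable presentation. In fact no computable linear order satisfies the same $\Sigma_3$ sentences, and every set $D$ that computes a copy satisfies $D''\ge_T\emptyset'''$. The invariant that we control is the set of sizes of the finite blocks of the power. Every $\Pi^0_3$ set arises as this set of sizes, by a single $\mathcal{L}$ for all cohesive $C$ at once, and for a fixed co-c.e.\ cohesive set $C$ the sets that arise are exactly the $\Sigma^0_4$ sets.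
\end{abstract}

\section{Introduction}

\subsection{Cohesive powers}

Write $C\subseteq^* S$ if $C\setminus S$ is finite. A set $C\subseteq\mathbb{N}$ is \emph{cohesive} if it is infinite and, for every computably enumerable (c.e.)\ set $W$, either $C\cap W$ or $C\setminus W$ is finite. Thus $C$ decides every c.e.\ set, in the way in which an ultrafilter decides every set: $W$ is ``large'' if $C\subseteq^* W$ and ``small'' if $C\cap W$ is finite. We say that a property holds \emph{for almost all $c\in C$} if it holds for all but finitely many $c\in C$.

Let $\mathcal{L}=(L;\prec)$ be a computable linear order, that is, $L\subseteq\mathbb{N}$ and the relation $\prec$ are computable. The \emph{cohesive power} $\prod_C\mathcal{L}$ is defined as follows.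
\begin{itemize}
\item Consider the partial computable (p.c.)\ functions $\varphi\colon\mathbb{N}\to L$ with $C\subseteq^*\mathrm{dom}(\varphi)$. Two of them, $\varphi$ and $\psi$, are equivalent if $\varphi(c)=\psi(c)$ for almost all $c\in C$. The elements of $\prod_C\mathcal{L}$ are the equivalence classes $[\varphi]$.
\item $[\varphi]\prec[\psi]$ if $\varphi(c)\prec\psi(c)$ for almost all $c\in C$.
\end{itemize}
This is a linear order (see Section~\ref{sec:cohesive}), and it is countable because there are only countably many p.c.\ functions. So it makes sense to ask whether it has a \emph{computable presentation}, that is, whether it is isomorphic to a computable linear order.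

A \emph{computable copy of $\omega$} is a computable linear order isomorphic to $(\mathbb{N};<)$. All such copies are isomorphic, but their cohesive powers need not be, and the reason is the successor function. An element $[\varphi]$ has an immediate successor in $\prod_C\mathcal{L}$ exactly when some p.c.\ function computes the $\mathcal{L}$-successor of $\varphi(c)$ for almost all $c\in C$ (Lemma~\ref{lem:succ}). In the standard presentation of $(\mathbb{N};<)$ the function $\varphi+1$ does this, and $\varphi-1$ gives an immediate predecessor whenever $\varphi$ tends to infinity along $C$. It is known that for every cohesive $C$ the power $\prod_C(\mathbb{N};<)$ has order type $\omega+\zeta\cdot\eta$, where $\zeta$ and $\eta$ are the order types of the integers and of the rationals, and $\zeta\cdot\eta$ consists of $\eta$ many copies of $\zeta$. In another copy of $\omega$ the successor function may fail to be computable, and the power then records how it fails along $C$. It is known that there are computable copies $\mathcal{L}$ of $\omega$ such that for every $\Delta^0_2$ cohesive set $C$ the order type of $\prod_C\mathcal{L}$ is different, for example $\omega+\eta$. In all such previously known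 examples the cohesive power has a computable presentation. The following question comes from Gonzalez and Shafer~\cite{GS}.

\medskip
\noindent\textbf{Question.} (a) Are there a computable copy $\mathcal{L}$ of $\omega$ and a cohesive set $C$ such that $\prod_C\mathcal{L}$ has no computable presentation? (b) Is there a computable copy $\mathcal{L}$ of $\omega$ such that $\prod_C\mathcal{L}$ has no computable presentation for every cohesive set $C$?
\medskip

The examples suggest the answer no. In (b), moreover, one effective construction has to handle continuum many sets $C$ about which it knows nothing: every infinite subset of a cohesive set is cohesive. On the other hand, nothing in the definition supplies a computable presentation; for $\Delta^0_2$ sets $C$ the definition yields a copy computable from $\emptyset''$ (Section~\ref{sec:upper}). We show that both parts have the answer yes.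

\subsection{Results}

In a linear order $M$, a \emph{block} is a class of the equivalence relation ``only finitely many elements lie between $x$ and $y$''. Let
\[
\mathrm{BS}(M)=\{k\ge 1: M \text{ has a block with exactly } k \text{ elements}\}.
\]
For instance $\mathrm{BS}(\omega+\zeta\cdot\eta)=\emptyset$ and $\mathrm{BS}(\omega+\eta)=\{1\}$. The set $\mathrm{BS}(M)$ is an isomorphism invariant, and it is $\Sigma^0_3$ whenever $M$ is computable (Lemma~\ref{lem:beta}). It therefore suffices to make $\mathrm{BS}(\prod_C\mathcal{L})$ a set that is not $\Sigma^0_3$. Write $\mathbb{N}_{\ge1}$ for the set of positive integers.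

\begin{theorem}\label{thm:pi3}
For every $\Pi^0_3$ set $X\subseteq\mathbb{N}_{\ge1}$ there is a computable copy $\mathcal{L}$ of $\omega$ such that $\mathrm{BS}(\prod_C\mathcal{L})=X$ for every cohesive set $C$.
\end{theorem}

\begin{corollary}\label{cor:main}
Let $X\subseteq\mathbb{N}_{\ge1}$ be $\Pi^0_3$-complete and let $\mathcal{L}$ be as in Theorem~\ref{thm:pi3}. For every cohesive set $C$, no computable linear order is isomorphic to $\prod_C\mathcal{L}$, or even satisfies the same $\Sigma_3$ sentences. Moreover, if $D$ computes a copy of $\prod_C\mathcal{L}$, or a linear order elementarily equivalent to it, then $D''\ge_T\emptyset'''$; so no low$_2$ set does.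
\end{corollary}

The corollary answers (b), and (a) follows because cohesive sets exist. When the construction may depend on a co-c.e.\ set $C$, one more quantifier can be coded, and this is the exact bound.

\begin{theorem}\label{thm:sigma4}
Let $C$ be a co-c.e.\ cohesive set and $X\subseteq\mathbb{N}_{\ge1}$. Then $X=\mathrm{BS}(\prod_C\mathcal{L})$ for some computable copy $\mathcal{L}$ of $\omega$ if and only if $X$ is $\Sigma^0_4$. The upper bound holds more generally: $\mathrm{BS}(\prod_C\mathcal{L})$ is $\Sigma^0_4$ for every $\Delta^0_2$ cohesive set $C$ and every computable linear order $\mathcal{L}$.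
\end{theorem}

Section~\ref{sec:prelim} collects the background and derives the corollary. Section~\ref{sec:toy} shows the two mechanisms of the proof on a single element of the power. Section~\ref{sec:scheme} sets up a family of constructions and determines the finite blocks of their powers; both theorems are then proved by choosing parameters, in Sections~\ref{sec:pi3} and~\ref{sec:sigma4}.

\section{Background}\label{sec:prelim}

\subsection{Computability}

Let $(\varphi_e)$ and $(W_e)$ be standard enumerations of the p.c.\ functions and of the c.e.\ sets, with stage-$s$ approximations $\varphi_{e,s}$ and $W_{e,s}$. It is decidable whether $\varphi_{e,s}(n)$ converges (written $\varphi_{e,s}(n){\downarrow}$), and if it does, then $\varphi_{e,s'}(n)$ has the same value for $s'\ge s$. The finite sets $W_{e,s}$ are computable from $e,s$ as finite lists and increase with $s$ to $W_e$.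

A set is $\Sigma^0_n(D)$ if it is defined by $n$ alternating blocks of number quantifiers, the first existential, applied to a $D$-computable relation; $\Pi^0_n(D)$ sets are the complements, and $\Delta^0_n(D)=\Sigma^0_n(D)\cap\Pi^0_n(D)$. We omit $D$ when $D=\emptyset$. We use the following textbook facts.
\begin{itemize}
\item[(F1)] A set is $\Delta^0_{n+1}(D)$ if and only if it is computable from the $n$-th jump $D^{(n)}$, and $\Sigma^0_n(\emptyset^{(m)})=\Sigma^0_{n+m}$.
\item[(F2)] A $\Pi^0_3$-complete set (a $\Pi^0_3$ set to which every $\Pi^0_3$ set is many-one reducible) is not $\Sigma^0_3$ and is Turing equivalent to $\emptyset'''$. An example inside $\mathbb{N}_{\ge1}$ is $\{k+1:k\notin\emptyset'''\}$.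
\item[(F3)] For every $\Sigma^0_2$ relation $R$ there is a computable $f$ such that $R(\bar{x})$ holds if and only if $W_{f(\bar{x})}$ is finite.
\item[(F4)] A set $D$ is \emph{low$_2$} if $D''\equiv_T\emptyset''$, and $\emptyset''\not\ge_T\emptyset'''$.
\end{itemize}
A first-order sentence is $\Sigma_n$ ($\Pi_n$) if it is equivalent to a prenex sentence with $n$ alternating quantifier blocks, the first existential (universal).

\subsection{Cohesive sets}\label{sec:cohesive}

Cohesive sets exist: put $S_0=\mathbb{N}$, let $S_{e+1}$ be $S_e\cap W_e$ if this set is infinite and $S_e\setminus W_e$ otherwise, and choose $c_0<c_1<\cdots$ with $c_e\in S_e$. Then $C=\{c_0,c_1,\dots\}$ satisfies $C\subseteq^*S_{e+1}$ for every $e$. It is also a textbook fact that co-c.e.\ cohesive sets exist; they are the complements of the maximal c.e.\ sets.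

For the rest of this section $C$ is a cohesive set.

\begin{lemma}\label{lem:coh}
\begin{itemize}
\item[(a)] If $U_1,\dots,U_p$ are c.e.\ and $C\subseteq^*U_1\cup\dots\cup U_p$, then $C\subseteq^*U_i$ for some $i$.
\item[(b)] Let $g$ be p.c.\ with $C\subseteq^*\mathrm{dom}(g)$. Either $g$ is constant on almost all of $C$, or for every $v$ we have $g(c)>v$ for almost all $c\in C$.
\end{itemize}
\end{lemma}

In the second case of (b) we write $g\to\infty$; the set $C$ is understood.

\begin{proof}
(a) Otherwise every $C\cap U_i$ is finite, and so is $C$. (b) The sets $\{c:g(c)=v\}$ are c.e. If none of them almost contains $C$, each meets $C$ in a finite set, so for each $v$ only finitely many $c\in C$ have $g(c)\le v$.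
\end{proof}

We can now see that $\prod_C\mathcal{L}$ is a linear order. Finitely many conditions that each hold for almost all $c\in C$ hold simultaneously for almost all $c\in C$, and in particular for some $c\in C$. Hence $\prec$ does not depend on representatives and is transitive and irreflexive. Any two elements are comparable by Lemma~\ref{lem:coh}(a), applied to the c.e.\ sets on which $\varphi(c)\prec\psi(c)$, $\varphi(c)=\psi(c)$ and $\psi(c)\prec\varphi(c)$.

\begin{lemma}\label{lem:succ}
$[\psi]$ is the immediate successor of $[\varphi]$ in $\prod_C\mathcal{L}$ if and only if, for almost all $c\in C$, $\psi(c)$ is the immediate successor of $\varphi(c)$ in $\mathcal{L}$.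
\end{lemma}

\begin{proof}
Suppose that $[\psi]$ is the immediate successor of $[\varphi]$. Then $\varphi(c)\prec\psi(c)$ for almost all $c\in C$. The set $U$ of all $c$ such that $\varphi(c),\psi(c)$ are defined and some $z\in L$ has $\varphi(c)\prec z\prec\psi(c)$ is c.e. If $C\subseteq^*U$, let $\theta(c)$ be the first such $z$ found in a search; then $\theta$ is p.c.\ and $[\varphi]\prec[\theta]\prec[\psi]$, a contradiction. So $C\cap U$ is finite, which is the pointwise condition. Conversely, the pointwise condition gives $[\varphi]\prec[\psi]$, and an element $[\theta]$ strictly between would give $\varphi(c)\prec\theta(c)\prec\psi(c)$ for almost all $c\in C$, which it excludes.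
\end{proof}

The lemma will often be used in the following form.

\begin{lemma}\label{lem:runs}
Let $[\psi]\in\prod_C\mathcal{L}$. Suppose that for every $j\ge1$ there is a p.c.\ function $\theta_j$ such that $\theta_j(c)$ is the $j$-th $\mathcal{L}$-successor of $\psi(c)$ for almost all $c\in C$. Then $[\psi]$ lies in an infinite block. The same holds for predecessors.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:succ}, each of $[\psi],[\theta_1],[\theta_2],\dots$ is the immediate predecessor of the next, so these infinitely many elements lie in one block.
\end{proof}

\subsection{Block sizes and the proof of Corollary~\ref{cor:main}}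

For $k\ge1$ let $\beta_k$ be the $\Sigma_3$ sentence
\begin{multline*}
\exists x_1\cdots\exists x_k\ \Bigl[\,x_1<\dots<x_k\ \wedge\ \forall z\bigwedge_{j<k}\neg(x_j<z<x_{j+1})\\
\wedge\ \forall y\,\bigl(x_k<y\to\exists z\,(x_k<z<y)\bigr)\ \wedge\ \forall y\,\bigl(y<x_1\to\exists z\,(y<z<x_1)\bigr)\Bigr].
\end{multline*}
It says that $x_1,\dots,x_k$ are consecutive, that $x_k$ has no immediate successor and that $x_1$ has no immediate predecessor.

\begin{lemma}\label{lem:beta}
For a linear order $M$, $k\in\mathrm{BS}(M)$ if and only if $M\models\beta_k$. More precisely, $x_1<\dots<x_k$ form a block if and only if they witness $\beta_k$. If $M$ is $D$-computable, then $\mathrm{BS}(M)$ is $\Sigma^0_3(D)$.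
\end{lemma}

\begin{proof}
Blocks are convex, so the elements of a $k$-element block are consecutive, and an immediate successor of $x_k$ or predecessor of $x_1$ would belong to the block. Conversely, witnesses of $\beta_k$ lie in one block. If this block contained some $y>x_k$, the least element of the finite set $\{z:x_k<z\le y\}$ would be an immediate successor of $x_k$; in the same way no $y<x_1$ lies in the block. For the last claim, read the quantifiers of $\beta_k$ as number quantifiers over the $D$-computable domain of $M$; the resulting $\Sigma^0_3(D)$ condition is uniform in $k$.
\end{proof}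

\begin{proof}[Proof of Corollary~\ref{cor:main} from Theorem~\ref{thm:pi3}]
Let $M$ be a $D$-computable linear order with the same $\Sigma_3$ sentences as $\prod_C\mathcal{L}$; this covers isomorphic and elementarily equivalent orders. By Lemma~\ref{lem:beta}, $X=\mathrm{BS}(\prod_C\mathcal{L})=\mathrm{BS}(M)$ is $\Sigma^0_3(D)$. For $D=\emptyset$ this contradicts (F2). For arbitrary $D$, the complement of $X$ is $\Sigma^0_3$, hence $\Sigma^0_3(D)$, so $X$ is $\Delta^0_3(D)$, and (F1) and (F2) give $\emptyset'''\equiv_T X\le_T D''$. By (F4) this fails for low$_2$ sets $D$.
\end{proof}

\section{Destroying and predicting one successor}\label{sec:toy}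

A finite block needs an element without an immediate successor. We show on one element how to destroy its successor, and how to make the destruction depend on a $\Pi^0_3$ condition.

\subsection*{Destroying} Build an order in stages. At stage $n$ put two new elements $r_n\prec a_n$ above everything built so far. At a stage $s>n$, a number $e<n$ may \emph{act on $n$} if it has not done so before and $\varphi_{e,s}(n)$ converges to the element that is currently immediately above $r_n$. The least such $e$ acts, and its action inserts one new element immediately above $r_n$. At most $n$ elements are inserted between $r_n$ and $a_n$, so the result is a computable copy $\mathcal{L}$ of $\omega$. Let $\rho=[n\mapsto r_n]$.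

Take $n=2$, where only $\varphi_0(2)$ and $\varphi_1(2)$ are examined, and write $r,a$ for $r_2,a_2$. Suppose that $\varphi_1(2)$ converges first, with value $a$. Then $1$ acts and we have $r\prec y\prec a$. If $\varphi_0(2)=y$, then $0$ acts at the first stage at which this is visible, and the final picture is $r\prec y'\prec y\prec a$, with successor $y'$. If $\varphi_0(2)$ diverges or has a value other than $y$, nothing more happens and the successor is $y$. In each case the final successor of $r$ differs from $\varphi_0(2)$ and from $\varphi_1(2)$. In general $\varphi_e(n)$ is not the successor of $r_n$ when $e<n$ (this is the argument of Lemma~\ref{lem:diag}). So every $\varphi_e$ is wrong at \emph{all} $n>e$, and by Lemma~\ref{lem:succ} $\rho$ has no immediate successor, whatever the cohesive set $C$ is.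

\subsection*{One gate} Let $W$ be c.e., and permit an action on $n$ at stage $s$ only if $|W_s|<n$. If $W$ is finite, nothing changes for $n>|W|$, and $\rho$ still has no successor. If $W$ is infinite, let $t(n)$ be the first stage $s\ge n$ with $|W_s|\ge n$. No action on $n$ occurs from stage $t(n)$ on, so the successor of $r_n$ is computable from $n$, and $\rho$ has a successor. By (F3) this codes a $\Sigma^0_2$ condition, which is not enough: we need a set that is not $\Sigma^0_3$.

\subsection*{Infinitely many gates} A $\Pi^0_3$ condition has the form ``$W^b$ is finite for all $b$'', for a uniformly c.e.\ sequence $W^0,W^1,\dots$. The sizes $|W^b|$ may be unbounded even when all are finite, so we let $e$ obey only the gates $b\le e$: it is permitted to act on $n$ at stage $s$ if $|W^b_s|<n$ for all $b\le e$. If all $W^b$ are finite, each $e$ is permitted for all large $n$, and $\rho$ has no successor. Now suppose that $W^0$ is finite and $W^1$ is infinite, and let $t(n)$ be the first stage $s\ge n$ with $|W^1_s|\ge n$. From stage $t(n)$ on only $e=0$ can act on $n$, at most once, but at stage $t(n)$ we cannot tell whether it will. Here cohesiveness helps. The set $S$ of all $n$ such that $0$ acts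 on $n$ at a stage $\ge t(n)$ is c.e. If $C\cap S$ is finite, output the successor of $r_n$ at stage $t(n)$. If $C\subseteq^*S$, wait for the action and output the new successor. One of these two p.c.\ functions is correct on almost all of $C$, so $\rho$ has a successor.

\subsection*{What is missing} To obtain a block of size $k$ we replace $r_n$ by $k$ consecutive elements and treat the predecessor of the first one symmetrically. The remaining difficulty is that the power has many other elements, such as $[n\mapsto a_n]$ or $[n\mapsto r_{h(n)}]$ for an arbitrary p.c.\ function $h$, and none of them may lie in a finite block of an unwanted size. The next section separates the points $r_n$ by longer and longer stretches in which nothing is ever inserted; these force all elements other than the intended ones into infinite blocks.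

\section{Cores, buffers and permissions}\label{sec:scheme}

\subsection{The construction}

The parameters are computable functions $\kappa\colon\mathbb{N}\to\mathbb{N}_{\ge1}$ and $\nu\colon\mathbb{N}\to\mathbb{N}$ and a computable set $P\subseteq\mathbb{N}^3$. If $(m,e,s)\in P$ we say that \emph{$e$ is permitted on $m$ at stage $s$}. The number $\kappa(m)$ is the block size that the index $m$ works for, and $\nu(m)$ is the argument at which the functions $\varphi_e$ are examined. We build an order $\mathcal{L}=\mathcal{L}(\kappa,\nu,P)$ as the sum $I_0+I_1+\cdots$ of finite \emph{segments}. New elements are always named by the least unused natural numbers.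

At the end of stage $m$ the segment $I_m$ is placed above all existing elements, in the initial form
\[
A_m^-\ \prec\ r_m^1\prec\dots\prec r_m^{\kappa(m)}\ \prec\ A_m^+,\qquad |A_m^-|=|A_m^+|=m+1 .
\]
The elements $r_m^j$ form the \emph{core} and the sets $A_m^{\pm}$ are the \emph{buffers}. A \emph{right action on $m$} inserts one new element immediately above $r_m^{\kappa(m)}$, and a \emph{left action on $m$} inserts one new element immediately below $r_m^1$; the new element belongs to $I_m$. The elements of $I_m$ above the core form its \emph{right part}, those below the core its \emph{left part}. See Figure~\ref{fig:segment}.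

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.15cm,y=1cm]
\draw (-0.5,0) -- (9.2,0);
\foreach \x in {0,0.5,5.9,6.4,7.5,8,8.5} \fill (\x,0) circle (1.6pt);
\foreach \x in {1.2,1.7,4.7,5.2} \filldraw[fill=white] (\x,0) circle (2.2pt);
\foreach \x in {2.9,3.5} \fill (\x,0) circle (3.2pt);
\node[below] at (0.25,-0.12) {$A_1^-$};
\node[below] at (6.15,-0.12) {$A_1^+$};
\node[below] at (8,-0.12) {$A_2^-$};
\node[below] at (2.9,-0.12) {$r_1^1$};
\node[below] at (3.5,-0.12) {$r_1^2$};
\node[below] at (1.2,-0.12) {\small 1};
\node[below] at (1.7,-0.12) {\small 2};
\node[below] at (4.7,-0.12) {\small 2};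
\node[below] at (5.2,-0.12) {\small 1};
\draw[->] (2.3,0.75) -- (2.3,0.12);
\draw[->] (4.1,0.75) -- (4.1,0.12);
\draw[dashed] (6.95,-0.7) -- (6.95,0.3);
\draw[thick] (4.7,0.35) -- (4.7,0.5) -- (8.5,0.5) -- (8.5,0.35);
\node[above] at (6.6,0.5) {\small no further insertion};
\end{tikzpicture}
\caption{The segment $I_1$, with a core of two elements (large dots), after two left and two right actions, followed by the lower buffer of $I_2$. Open dots are inserted elements, numbered on each side in order of insertion; small dots are buffer elements. New elements of $I_1$ enter only at the two arrows, so the stretch from an existing element above the core to the top of $A_2^-$ never changes.}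
\label{fig:segment}
\end{figure}

Actions are governed by the following rule, in which ``current'' refers to the order at the end of stage $s-1$. At stage $s$, for each $m<s$, a number $e$ is \emph{right-eligible for $m$} if
\begin{itemize}
\item[(E1)] $e<\nu(m)$;
\item[(E2)] $e$ has not caused a right action on $m$ at an earlier stage;
\item[(E3)] $e$ is permitted on $m$ at stage $s$;
\item[(E4)] $\varphi_{e,s}(\nu(m))$ converges to the current immediate successor of $r_m^{\kappa(m)}$.
\end{itemize}
If some $e$ is right-eligible for $m$, the least such $e$ causes a right action on $m$ at stage $s$. \emph{Left-eligibility} and left actions are defined in the same way, with left actions in (E2) and the current immediate predecessor of $r_m^1$ in (E4). No other insertions occur.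

Each index receives at most one right and one left action per stage, and by (E1) and (E2) at most $\nu(m)$ right and $\nu(m)$ left actions occur on $m$ altogether. So every $I_m$ is finite and nonempty, and $\mathcal{L}\cong\omega$. The domain is $\mathbb{N}$, since every stage uses up the least unused number. The relative order of two elements never changes after both have appeared, so $\mathcal{L}$ is computable: run the construction until both are present. In the same way one computes, from an element $y$, the index $m$ with $y\in I_m$, the part of $I_m$ to which $y$ belongs, and $j$ in case $y=r_m^j$.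

\subsection{The finite blocks of the power}

Fix parameters $\kappa,\nu,P$, the order $\mathcal{L}=\mathcal{L}(\kappa,\nu,P)$ and a cohesive set $C$. The candidates for finite blocks come from choosing, for almost all $c\in C$, a core of one fixed size.

\begin{definition}
A \emph{$k$-selector} is a p.c.\ function $h$ with $C\subseteq^*\mathrm{dom}(h)$, $h\to\infty$, and $\kappa(h(c))=k$ for almost all $c\in C$. For a $k$-selector $h$ and $1\le j\le k$ let $\rho^h_j\in\prod_C\mathcal{L}$ be the class of the p.c.\ function $c\mapsto r^j_{h(c)}$ (undefined if $j>\kappa(h(c))$).
\end{definition}

\begin{proposition}\label{prop:blocks}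
\begin{itemize}
\item[(i)] Let $h$ be a $k$-selector. If $\rho^h_k$ has no immediate successor and $\rho^h_1$ has no immediate predecessor, then $\{\rho^h_1,\dots,\rho^h_k\}$ is a block with $k$ elements. Otherwise $\rho^h_1,\dots,\rho^h_k$ lie in an infinite block.
\item[(ii)] Every element of $\prod_C\mathcal{L}$ that is not of the form $\rho^h_j$ lies in an infinite block. Hence every block with exactly $k$ elements equals $\{\rho^h_1,\dots,\rho^h_k\}$ for some $k$-selector $h$.
\end{itemize}
\end{proposition}

\begin{proof}
Let $x=[\psi]$ and let $h(c)$ be the index with $\psi(c)\in I_{h(c)}$. Then $h$ is p.c.\ with the same domain as $\psi$, and Lemma~\ref{lem:coh}(b) applies to it.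

\emph{Case 1: $h$ has the constant value $m$ on almost all of $C$.} Since $I_m$ is finite, $\psi$ is bounded on almost all of $C$, hence equal to a constant $\ell$ there by Lemma~\ref{lem:coh}(b). Let $\theta_j$ be the constant function whose value is the $j$-th successor of $\ell$ in $\mathcal{L}\cong\omega$. By Lemma~\ref{lem:runs} the block of $x$ is infinite.

From now on $h\to\infty$. By Lemma~\ref{lem:coh}(a), $\psi(c)$ lies in the same kind of part (right, left or core) for almost all $c\in C$.

\emph{Case 2: right part.} Let $y$ be in the right part of $I_m$. Once $y$ and $I_{m+1}$ have appeared, nothing is inserted between $y$ and the top element of $A^-_{m+1}$. Indeed, a right action on $m$ places its element immediately above $r_m^{\kappa(m)}$, hence below $y$, and left actions on $m$ and actions on smaller indices take place lower still. A left action on $m+1$ places its element immediately below $r^1_{m+1}$, hence above $A^-_{m+1}$, and right actions on $m+1$, actions on larger indices and new segments lie higher still. The stretch in question contains the $m+2$ elements of $A^-_{m+1}$. So for $j\le m+2$ the $j$-th $\mathcal{L}$-successor of $y$ is its $j$-th successor at the first stage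 at which $y$ and $I_{m+1}$ are present, and this is computable from $y$ and $j$. For fixed $j$ we have $j\le h(c)+2$ for almost all $c\in C$, so Lemma~\ref{lem:runs} shows that the block of $x$ is infinite.

\emph{Case 3: left part.} Let $y$ be in the left part of $I_m$ with $m\ge1$. Once $y$ has appeared, nothing is inserted between the bottom element of $A^+_{m-1}$ and $y$: left actions on $m$ insert above $y$, right actions on $m-1$ insert below $A^+_{m-1}$, and all other insertions are farther away. Since $|A^+_{m-1}|=m$, the $j$-th predecessor of $y$ is computable from $y$ and $j$ for $j\le m$. As $h\to\infty$, Lemma~\ref{lem:runs} for predecessors shows that the block of $x$ is infinite.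

\emph{Case 4: core.} Write $\psi(c)=r^{j(c)}_{h(c)}$ and $k(c)=\kappa(h(c))$; both $j$ and $k$ are p.c. Suppose first that $k\to\infty$. By Lemma~\ref{lem:coh}(a), either $j(c)\le k(c)/2$ for almost all $c\in C$, or $j(c)>k(c)/2$ for almost all $c\in C$. In the first case $k(c)-j(c)\ge k(c)/2$, so for fixed $i$ the function $c\mapsto r^{j(c)+i}_{h(c)}$ is defined on almost all of $C$; it gives the $i$-th successor of $\psi(c)$ because nothing is inserted inside a core. In the second case $j(c)\to\infty$ and $c\mapsto r^{j(c)-i}_{h(c)}$ gives the $i$-th predecessor. By Lemma~\ref{lem:runs} the block is infinite. Otherwise $k(c)$ is a constant $k$ on almost all of $C$. Then $h$ is a $k$-selector, and $j(c)\le k$ is bounded, hence a constant $j$ on almost all of $C$. So $x=\rho^h_j$.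

This proves the first sentence of (ii). For (i), the elements $\rho^h_1\prec\dots\prec\rho^h_k$ are consecutive by Lemma~\ref{lem:succ}. If neither the successor nor the predecessor exists, they form a block by Lemma~\ref{lem:beta}. If $\rho^h_k$ has an immediate successor $[\theta]$, then for almost all $c\in C$ the element $\theta(c)$ is the $\mathcal{L}$-successor of the top of the core of $I_{h(c)}$, so it lies in the right part of $I_{h(c)}$, which is nonempty. By Case 2 the block of $[\theta]$ is infinite, and it contains $\rho^h_1,\dots,\rho^h_k$. If $\rho^h_1$ has an immediate predecessor, use Case 3 instead.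

Finally, an element of a block with exactly $k$ elements has the form $\rho^h_j$ for some $k'$-selector $h$. Its block is finite, so by (i) it is $\{\rho^h_1,\dots,\rho^h_{k'}\}$, and $k'=k$.
\end{proof}

The growth of the buffers is used only in Cases 2 and 3, where it provides, for each fixed $j$, the $j$-th neighbor on almost all of $C$.

\subsection{Diagonalization and prediction}

Proposition~\ref{prop:blocks} reduces everything to the question of which selectors have a successor at the top or a predecessor at the bottom. The next two lemmas give a sufficient condition for each outcome.

\begin{lemma}[Diagonalization]\label{lem:diag}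
Let $h$ be a $k$-selector with $\nu(h(c))=c$ for almost all $c\in C$. Suppose that for every $e$, for almost all $c\in C$, the number $e$ is permitted on $h(c)$ at infinitely many stages. Then $\{\rho^h_1,\dots,\rho^h_k\}$ is a block, so $k\in\mathrm{BS}(\prod_C\mathcal{L})$.
\end{lemma}

\begin{proof}
Suppose that $\rho^h_k$ has an immediate successor $[\varphi_e]$. By Lemma~\ref{lem:succ} and the hypotheses there is $c\in C$ such that, with $m=h(c)$: $\kappa(m)=k$, $\nu(m)=c>e$, the value $\varphi_e(c)$ is the $\mathcal{L}$-successor of $r^k_m$, and $e$ is permitted on $m$ at infinitely many stages. If $e$ causes a right action on $m$ at some stage, then by (E4) this action inserts an element between $r_m^k$ and $\varphi_e(c)$, a contradiction. So (E1) and (E2) hold at all stages. Let $s_0>m$ be a stage after the last right action on $m$ with $\varphi_{e,s_0}(c){\downarrow}$. At stages $s\ge s_0$ the current successor of $r_m^k$ is the final one, so (E4) holds. Take $s\ge s_0$ at which $e$ is permitted. Then $e$ is right-eligible, so some $e'\le e$ causes a right action on $m$ at stage $s$, contrary to the choice of $s_0$. Hence $\rho^h_k$ has no immediate successor. The same argument with left actions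 shows that $\rho_1^h$ has no immediate predecessor, and Proposition~\ref{prop:blocks}(i) applies.
\end{proof}

The hypothesis $\nu(h(c))=c$ is what makes (E4) examine $\varphi_e$ at the argument $c$ at which it represents an element of the power. We need this lemma for only one selector per size $k\in X$. The opposite outcome must be secured for \emph{all} $k$-selectors with $k\notin X$, so the next lemma makes no assumption on $\nu\circ h$.

\begin{lemma}[Prediction]\label{lem:pred}
Let $h$ be a $k$-selector. Suppose that there are a p.c.\ function $t$ with $C\subseteq^*\mathrm{dom}(t)$ and a number $q$ such that, for almost all $c\in C$, $t(c)\ge h(c)$ and at most $q$ right actions on $h(c)$ occur at stages $\ge t(c)$. Then $\rho^h_k$ has an immediate successor, so $\rho^h_1,\dots,\rho^h_k$ lie in an infinite block.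
\end{lemma}

\begin{proof}
For $j\ge0$ let $S_j$ be the set of all $c$ such that $h(c)$ and $t(c)$ are defined, $t(c)\ge h(c)$, and at least $j$ right actions on $h(c)$ occur at stages $\ge t(c)$. Each $S_j$ is c.e. By hypothesis $C\subseteq^*S_0$ and $C\cap S_{q+1}$ is finite. Let $j\le q$ be maximal with $C\subseteq^*S_j$. Then $C\cap S_{j+1}$ is finite: for $j=q$ by hypothesis, and for $j<q$ by maximality and cohesiveness. So for almost all $c\in C$ exactly $j$ right actions on $h(c)$ occur at stages $\ge t(c)$.

Compute $g(c)$ as follows: run the construction through stage $t(c)$, so that $I_{h(c)}$ is present, continue until $j$ right actions on $h(c)$ have occurred at stages $\ge t(c)$, and output the current immediate successor of $r^{\kappa(h(c))}_{h(c)}$. Then $g$ is p.c.\ and defined on $S_j$. For $c\in S_j\setminus S_{j+1}$ no later right action on $h(c)$ occurs, so $g(c)$ is the $\mathcal{L}$-successor. By Lemma~\ref{lem:succ}, $[g]$ is the immediate successor of $\rho^h_k$, and Proposition~\ref{prop:blocks}(i) gives the rest.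
\end{proof}

The bound $q$ must not depend on $c$, since the proof chooses among finitely many c.e.\ sets. The lemma also explains why the number of actions has to grow: if $\nu(h(c))\le q$ for almost all $c\in C$, then it applies with $t=h$, and $h$ produces no finite block.

\section{Realizing $\Pi^0_3$ sets for all cohesive sets}\label{sec:pi3}

\begin{proof}[Proof of Theorem~\ref{thm:pi3}]
Write $X=\{k:\forall b\,R(k,b)\}$ with $R$ in $\Sigma^0_2$. By (F3) there is a computable $f$ with
\[
k\in X\iff \forall b\ \ W_{f(k,b)}\text{ is finite}.
\]
Fix a computable bijection $(k,n)\mapsto\langle k,n\rangle$ from $\mathbb{N}_{\ge1}\times\mathbb{N}$ onto $\mathbb{N}$. For $m=\langle k,n\rangle$ put $\kappa(m)=k$ and $\nu(m)=n$, and let $e$ be permitted on $m$ at stage $s$ if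
\[
|W_{f(k,b),s}|<n\quad\text{for all } b\le e .
\]
Let $\mathcal{L}=\mathcal{L}(\kappa,\nu,P)$, and let $C$ be any cohesive set.

\emph{Let $k\in X$.} The function $h(c)=\langle k,c\rangle$ is total, computable and injective, so $h\to\infty$; it is a $k$-selector with $\nu(h(c))=c$. Given $e$, the number $w=\max_{b\le e}|W_{f(k,b)}|$ is finite, and for $c>w$ the number $e$ is permitted on $h(c)$ at every stage. By Lemma~\ref{lem:diag}, $k\in\mathrm{BS}(\prod_C\mathcal{L})$.

\emph{Let $k\notin X$.} Choose $b$ with $W_{f(k,b)}$ infinite, and let $h$ be any $k$-selector. Let $t(c)$ be the least $s\ge h(c)$ with $|W_{f(k,b),s}|\ge\nu(h(c))$. Then $t$ is p.c., and it has the same domain as $h$ because $W_{f(k,b)}$ is infinite. For almost all $c\in C$ we have $h(c)=\langle k,\nu(h(c))\rangle$. For such $c$ no $e\ge b$ is permitted on $h(c)$ at a stage $s\ge t(c)$, because $b\le e$ and $|W_{f(k,b),s}|\ge\nu(h(c))$. Each $e<b$ causes at most one right action on $h(c)$ by (E2). By Lemma~\ref{lem:pred} with $q=b$, the elements $\rho^h_1,\dots,\rho^h_k$ lie in an infinite block. As $h$ was arbitrary, Proposition~\ref{prop:blocks}(ii) shows $k\notin\mathrm{BS}(\prod_C\mathcal{L})$.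
\end{proof}

The order $\mathcal{L}$ does not depend on $C$: for $k\in X$ the permissions hold for all large $c\in\mathbb{N}$, and for $k\notin X$ the set $C$ enters only through the choices made in Proposition~\ref{prop:blocks} and Lemma~\ref{lem:pred}, after $\mathcal{L}$ has been built.

\section{Co-c.e.\ cohesive sets and $\Sigma^0_4$ sets}\label{sec:sigma4}

\subsection{The upper bound}\label{sec:upper}

Let $C$ be a $\Delta^0_2$ cohesive set and $\mathcal{L}=(L;\prec)$ a computable linear order. The two statements
\begin{align*}
C\subseteq^*W_e&\iff\exists N\,\forall c>N\ (c\notin C\ \vee\ c\in W_e),\\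
C\cap W_e\text{ is finite}&\iff\exists N\,\forall c>N\ (c\notin C\ \vee\ c\notin W_e)
\end{align*}
have $\Delta^0_2$ matrices, because $C$ is $\Delta^0_2$ and $c\in W_e$ is $\Sigma^0_1$. So both are $\Sigma^0_3$ in $e$. Since $C$ is cohesive and infinite, exactly one of them holds. Hence $\{e:C\subseteq^*W_e\}$ is $\Delta^0_3$, and by (F1) the oracle $\emptyset''$ decides which of the two holds, given an index of a c.e.\ set.

In particular $E=\{e:C\subseteq^*\varphi_e^{-1}(L)\}$ is $\emptyset''$-computable. For $e\in E$ let $[\varphi_e]$ denote the class of the restriction of $\varphi_e$ to $\varphi_e^{-1}(L)$; every element of $\prod_C\mathcal{L}$ has this form. Equality and order between such classes are also decided by $\emptyset''$, so the least indices of the classes form an $\emptyset''$-computable copy of the power. Lemma~\ref{lem:beta} would then give only $\Sigma^0_3(\emptyset'')=\Sigma^0_5$. One quantifier is saved because $\emptyset''$ also decides the successor relation. Let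
\[
G_{e,i}=\{c:\varphi_e(c),\varphi_i(c)\in L,\ \varphi_e(c)\prec\varphi_i(c)\},
\]
and let $U_{e,i}$ be the set of $c\in G_{e,i}$ for which some $z\in L$ has $\varphi_e(c)\prec z\prec\varphi_i(c)$. These sets are c.e., uniformly in $e,i$. Let $\mathrm{Succ}(e,i)$ say that $C\subseteq^*G_{e,i}$ and $C\cap U_{e,i}$ is finite. This relation is $\emptyset''$-computable, and by Lemma~\ref{lem:succ}, for $e,i\in E$ it says that $[\varphi_i]$ is the immediate successor of $[\varphi_e]$. By Lemma~\ref{lem:beta}, $k\in\mathrm{BS}(\prod_C\mathcal{L})$ if and only if
\begin{multline*}
\exists e_1,\dots,e_k\ \forall i\ \Bigl[\,e_1,\dots,e_k\in E\ \wedge\bigwedge_{j<k}\mathrm{Succ}(e_j,e_{j+1})\\ \wedge\ \bigl(i\in E\to\neg\mathrm{Succ}(e_k,i)\wedge\neg\mathrm{Succ}(i,e_1)\bigr)\Bigr].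
\end{multline*}
This is $\Sigma^0_2(\emptyset'')=\Sigma^0_4$. Co-c.e.\ sets are $\Delta^0_2$, so this proves the last sentence of Theorem~\ref{thm:sigma4} and the forward implication of the equivalence.

\subsection{The obstacle to an outer existential quantifier}

Let $C$ be co-c.e.\ and cohesive, and let $X\subseteq\mathbb{N}_{\ge1}$ be $\Sigma^0_4$. By (F3) there is a computable $f$ with
\[
k\in X\iff\exists a\,\forall b\ \ W_{f(k,a,b)}\text{ is finite}.
\]
The natural attempt is to run the construction of Section~\ref{sec:pi3} on separate indices for each pair $(k,a)$. If $k\in X$, a correct $a$ yields a block of size $k$. If $k\notin X$, each $a$ has some $b_a$ with $W_{f(k,a,b_a)}$ infinite, and this disposes of the selectors along which $a$ is constant. But a selector $h$ may pass through indices with $a=a(c)\to\infty$. Then the bound on the remaining actions is $b_{a(c)}$, which need not be bounded, and Lemma~\ref{lem:pred} does not apply.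

Such a selector has the form $h=\varphi_d$ with $d<a(c)$ for almost all $c\in C$. So we let an index $m$ with parameter $a$ watch the functions $\varphi_d$, $d<a$, and suspend all actions on $m$ when $\varphi_d(c)=m$ for some $c$ that still appears to be in $C$. Since $C$ is co-c.e., the suspension ends if $c\notin C$ and is permanent if $c\in C$. This creates a new difficulty for $k\in X$: the selector that we want to use for the correct $a$ may itself be $\varphi_d$ for some $d<a$. We therefore give each pair $(k,a)$ not one but $a+1$ columns of indices; the $a$ functions $\varphi_d$ cannot occupy all of them along $C$.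

\subsection{Pointers and open stages}

Let $C_s=\mathbb{N}\setminus W_{e_0,s}$, where $W_{e_0}$ is the complement of $C$. The sets $C_0\supseteq C_1\supseteq\cdots$ are uniformly computable and $C=\bigcap_sC_s$. Fix a computable bijection $(k,a,i,n)\mapsto\langle k,a,i,n\rangle$ from the quadruples with $k\ge1$ and $i\le a$ onto $\mathbb{N}$.

Let $m=\langle k,a,i,n\rangle$. A pair $(d,c)$ is a \emph{pointer to $m$ at stage $s$} if $d<a$, $c\le s$ and $\varphi_{d,s}(c){\downarrow}=m$. The pointers to $m$ at stage $s$ form a finite list computable from $m$ and $s$, and a pointer at stage $s$ is a pointer at all later stages. The stages $s\ge m$ that are \emph{open for $m$} are defined by recursion. Stage $m$ is open. For $s>m$ let $u(m,s)$ be the last open stage below $s$; then $s$ is open if every pointer $(d,c)$ to $m$ at stage $u(m,s)$ has $c\notin C_s$. Openness is decidable. Only the pointers present at the \emph{previous} open stage are examined; this keeps the list fixed while we wait, although new pointers may keep arriving.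

\begin{lemma}\label{lem:open}
\begin{itemize}
\item[(a)] If no pointer $(d,c)$ to $m$, at any stage, has $c\in C$, then infinitely many stages are open for $m$.
\item[(b)] If $(d,c)$ is a pointer to $m$ at stage $v\ge m$ and $c\in C$, then at most one stage $\ge v$ is open for $m$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Suppose that $u$ is the last open stage. Then $u(m,s)=u$ for all $s>u$. Each of the finitely many pointers $(d,c)$ at stage $u$ has $c\notin C$, so $c\notin C_s$ for all large $s$. Hence some $s>u$ is open, a contradiction. (b) Suppose that $v\le s<s'$ and both $s$ and $s'$ are open. Then $u(m,s')\ge s\ge v$, so $(d,c)$ is a pointer at stage $u(m,s')$ with $c\in C\subseteq C_{s'}$. This contradicts the openness of $s'$.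
\end{proof}

The hypothesis that $C$ is co-c.e.\ is used here and nowhere else in the realization: part (a) needs that elements outside $C$ leave $C_s$ for good, and part (b) needs $C\subseteq C_s$.

\subsection{The realization}

\begin{proof}[End of the proof of Theorem~\ref{thm:sigma4}]
For $m=\langle k,a,i,n\rangle$ put $\kappa(m)=k$ and $\nu(m)=n$, and let $e$ be permitted on $m$ at stage $s$ if
\[
s \text{ is open for } m\quad\text{and}\quad |W_{f(k,a,b),s}|<n\ \text{ for all } b\le e .
\]
Let $\mathcal{L}=\mathcal{L}(\kappa,\nu,P)$. We show that $\mathrm{BS}(\prod_C\mathcal{L})=X$.

\emph{Let $k\in X$.} Fix $a$ such that all $W_{f(k,a,b)}$ are finite. For $d<a$ and $i\le a$ consider the c.e.\ set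
\[
V_{d,i}=\{c:\exists n\ \ \varphi_d(c){\downarrow}=\langle k,a,i,n\rangle\}.
\]
For fixed $d$ the sets $V_{d,0},\dots,V_{d,a}$ are pairwise disjoint, so the infinite set $C$ is almost contained in at most one of them. There are $a$ values of $d$ and $a+1$ values of $i$, so some $i\le a$ satisfies $C\not\subseteq^*V_{d,i}$ for all $d<a$. Fix this $i$. By cohesiveness $C\cap V_{d,i}$ is finite for all $d<a$. A pointer $(d,c)$ with $c\in C$ to an index $m=\langle k,a,i,n\rangle$ has $d<a$, $c\in C\cap V_{d,i}$ and $m=\varphi_d(c)$. There are finitely many such pairs and each determines $m$, so only finitely many indices $\langle k,a,i,n\rangle$ receive such a pointer.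

Let $h(c)=\langle k,a,i,c\rangle$. This function is total, computable and injective, so it is a $k$-selector with $\nu(h(c))=c$. By Lemma~\ref{lem:open}(a), for all but finitely many $c$ infinitely many stages are open for $h(c)$. Given $e$, if moreover $c>\max_{b\le e}|W_{f(k,a,b)}|$, then $e$ is permitted on $h(c)$ at each of these stages. By Lemma~\ref{lem:diag}, $k\in\mathrm{BS}(\prod_C\mathcal{L})$.

\emph{Let $k\notin X$.} Let $h$ be any $k$-selector. For almost all $c\in C$ we can write $h(c)=\langle k,a(c),i(c),n(c)\rangle$, where $a,i,n$ are the p.c.\ functions that read off the coordinates of $h(c)$. By Lemma~\ref{lem:coh}(b) there are two cases.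

\emph{Case $a\to\infty$.} Let $h=\varphi_d$, and let $t(c)$ be the least $v\ge\max(c,h(c))$ with $\varphi_{d,v}(c){\downarrow}$. Then $t$ is p.c.\ with the same domain as $h$. For almost all $c\in C$ we have $d<a(c)$, and then $(d,c)$ is a pointer to $h(c)$ at stage $t(c)\ge h(c)$ with $c\in C$. By Lemma~\ref{lem:open}(b) at most one stage $\ge t(c)$ is open for $h(c)$. Actions on $h(c)$ occur only at open stages, with at most one right action per stage. So Lemma~\ref{lem:pred} applies with $q=1$.

\emph{Case $a(c)=a$ for almost all $c\in C$.} Since $k\notin X$, there is $b$ with $W_{f(k,a,b)}$ infinite. Let $t(c)$ be the least $s\ge h(c)$ with $|W_{f(k,a,b),s}|\ge n(c)$; it is defined whenever $h(c)$ is. For almost all $c\in C$, only numbers $e<b$ are permitted on $h(c)$ at stages $\ge t(c)$, and each causes at most one right action on $h(c)$. So Lemma~\ref{lem:pred} applies with $q=b$.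

In both cases $\rho^h_1,\dots,\rho^h_k$ lie in an infinite block. By Proposition~\ref{prop:blocks}(ii), $k\notin\mathrm{BS}(\prod_C\mathcal{L})$.
\end{proof}

\section{Sharpness and scope}

\begin{remark}
The level $\Sigma_3$ in Corollary~\ref{cor:main} is optimal. By the fundamental theorem of cohesive powers~\cite{Dimitrov}, $\prod_C\mathcal{L}$ and $\mathcal{L}$ satisfy the same $\Sigma_2$ and $\Pi_2$ sentences. So for a computable copy $\mathcal{L}$ of $\omega$ the $\Sigma_2$-theory of $\prod_C\mathcal{L}$ is always that of the computable order $(\mathbb{N};<)$, while its $\Sigma_3$-theory can be that of no computable linear order.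
\end{remark}

\begin{remark}
For a fixed co-c.e.\ cohesive set $C$, Theorem~\ref{thm:sigma4} classifies the sets of finite block sizes. The sets $X$ that are realized by a single $\mathcal{L}$ for all cohesive $C$ simultaneously include all $\Pi^0_3$ sets, by Theorem~\ref{thm:pi3}, and are all $\Sigma^0_4$, by the upper bound of Theorem~\ref{thm:sigma4} applied to one co-c.e.\ cohesive set. We do not determine exactly which $\Sigma^0_4$ sets are realized in this uniform way.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Dimitrov}
R.~Dimitrov, \emph{Cohesive powers of computable structures}, 2009.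

\bibitem{GS}
David Gonzalez and Paul Shafer, \emph{Tennenbaum-like theorems for cohesive powers}, arXiv:2608.04654 (2026).

\end{thebibliography}
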